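\title{The deficiency of the characteristic subring of an oriented Grassmannian}

\begin{abstract}
The Stiefel--Whitney classes of the tautological bundle generate a subring $C$ of the mod $2$ cohomology of the Grassmannian of oriented $k$-planes in $\mathbb{R}^n$. It has a presentation with $k-1$ generators and $k$ relations. We prove that for $5\le k\le n-5$ no relation can be omitted unless $k$ is odd and $n$ is a power of $2$; this answers a question of Matszangosz and Wendt. Together with the known cases of small $k$, this determines when $C$ is a complete intersection, and we show that this happens exactly when $C$ is a Poincar\'e duality algebra, and exactly when the remaining cohomology is a cyclic $C$-module. The proof combines a halving of $n$ by means of the Frobenius map, specialization to divisors of $1+x^n$, and the operations $\operatorname{Sq}^1$ and $\operatorname{Sq}^2$.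
\end{abstract}

\section{The question and the results}\label{sec:intro}

All cohomology in this paper has coefficients in $\mathbb{F}_2$. For $2\le k\le n-2$ let
\[
\widetilde{\operatorname{Gr}}_k(n)=\operatorname{SO}(n)/(\operatorname{SO}(k)\times\operatorname{SO}(n-k))
\]
be the Grassmannian of oriented $k$-planes in $\mathbb{R}^n$, and put $N=n-k$. It is a double cover of the Grassmannian $\operatorname{Gr}_k(n)$ of unoriented planes, a closed manifold of dimension $kN$. The cohomology of $\operatorname{Gr}_k(n)$ is generated by the Stiefel--Whitney classes $w_i$ of the tautological bundle: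
\begin{equation}\label{eq:unoriented}
\mathrm H^*(\operatorname{Gr}_k(n))=\mathbb{F}_2[w_1,\dots,w_k]/(\bar w_{N+1},\dots,\bar w_n),\qquad 1+\bar w_1+\bar w_2+\dots=(1+w_1+\dots+w_k)^{-1}.
\end{equation}
The relations say that the complementary bundle, whose classes are the $\bar w_j$, has rank $N$. There are $k$ generators and $k$ relations. A finite-dimensional quotient of a polynomial ring needs at least as many relations as there are variables, and it is called a \emph{complete intersection} if that many suffice; so \eqref{eq:unoriented} is one.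

On the oriented Grassmannian $w_1$ vanishes. Let
\[
R_k=\mathbb{F}_2[w_2,\dots,w_k]=\mathrm H^*(B\operatorname{SO}(k)),\qquad \deg w_i=i,
\]
and define $q_j\in R_k$, homogeneous of degree $j$, by $1+q_1+q_2+\dots=(1+w_2+\dots+w_k)^{-1}$. Thus $q_j$ is $\bar w_j$ with $w_1$ set to zero. The image of $\mathrm H^*(B\operatorname{SO}(k))$ in $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))$, which we call the \emph{characteristic subring}, is
\[
C=R_k/J,\qquad J=(q_{N+1},\dots,q_n).
\]
It is the quotient of \eqref{eq:unoriented} by $w_1$; see the Gysin sequence in Section~\ref{sec:C}. The \emph{deficiency} $\delta(\widetilde{\operatorname{Gr}}_k(n))$ is the number of relations minus the number of generators in a minimal presentation of $C$ as a quotient of a polynomial ring. Write $\mu(I)$ for the minimal number of homogeneous generators of a homogeneous ideal $I$. The difference does not depend on the choice of generators (Lemma~\ref{lem:invariance}), so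
\[
\delta(\widetilde{\operatorname{Gr}}_k(n))=\mu(J)-(k-1).
\]

The deficiency measures how far $C$ is from a complete intersection. Setting $w_1=0$ has removed one generator and left $k$ relations, so $\delta$ is $0$ or $1$, and $\delta=0$ requires a coincidence: one of the $q_m$ must be a combination of the others. The $q_m$ have distinct degrees, so only those of lower degree can take part. For $N+1\le m\le n$ we say that $m$, or the relation $q_m$, is \emph{redundant for $(k,n)$} if
\[
q_m\in(q_j : N+1\le j<m)\subseteq R_k .
\]
For $k=2$ the coincidence always occurs: $q_{2i}=w_2^i$ and $q_j=0$ for odd $j$, so one of the two relations $q_{n-1},q_n$ is zero. As $k$ grows, each $q_m$ involves more variables, and one expects coincidences to be rare. The following is known.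

\begin{proposition}\label{prop:known}
\begin{enumerate}
\item[(i)] $\delta(\widetilde{\operatorname{Gr}}_2(n))=0$ for all $n$.
\item[(ii)] For $k\in\{3,4\}$, $\delta(\widetilde{\operatorname{Gr}}_k(n))=0$ if $n\in\{2^t-3,2^t-2,2^t-1,2^t\}$ for some integer $t$, and $\delta(\widetilde{\operatorname{Gr}}_k(n))=1$ otherwise.
\item[(iii)] $\delta(\widetilde{\operatorname{Gr}}_k(2^t))=0$ if $k$ is odd.
\end{enumerate}
\end{proposition}

Since $\widetilde{\operatorname{Gr}}_k(n)\cong\widetilde{\operatorname{Gr}}_{n-k}(n)$, the proposition also covers $N\in\{2,3,4\}$. The problem, posed by Matszangosz and Wendt \cite{MW}, is to decide whether the deficiency equals $1$ in all cases that Proposition~\ref{prop:known} does not cover. It does.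

\begin{theorem}\label{thm:A}
Let $5\le k\le n-5$. If $k$ is odd and $n=2^t$ for some $t$, then $\delta(\widetilde{\operatorname{Gr}}_k(n))=0$; otherwise $\delta(\widetilde{\operatorname{Gr}}_k(n))=1$.
\end{theorem}

The main step concerns the relation of top degree.

\begin{theorem}\label{thm:B}
Let $5\le k\le n-5$. If $q_n\in(q_{n-k+1},\dots,q_{n-1})$, then $k$ is odd and $n=2^t$ for some $t$.
\end{theorem}

The case $\delta=0$ has two further descriptions. A finite-dimensional graded algebra $C=\bigoplus_{i=0}^d C^i$ with $C^0=\mathbb{F}_2$ and $C^d\ne0$ is a \emph{Poincar\'e duality algebra} if $\dim C^d=1$ and the multiplication $C^i\times C^{d-i}\to C^d$ is a perfect pairing for all $i$. The quotient $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))/C$ is the $C$-module of \emph{anomalous classes}.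

\begin{theorem}\label{thm:C}
Let $2\le k\le n-2$ and $N=n-k$. The following are equivalent:
\begin{enumerate}
\item[(1)] $\delta(\widetilde{\operatorname{Gr}}_k(n))=0$, that is, $C$ is a complete intersection;
\item[(2)] $C$ is a Poincar\'e duality algebra;
\item[(3)] the $C$-module $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))/C$ is cyclic;
\item[(4)] one of the following holds: \textup{(a)} $2\in\{k,N\}$; \textup{(b)} $\{k,N\}\cap\{3,4\}\ne\emptyset$ and $n\in\{2^t-3,2^t-2,2^t-1,2^t\}$ for some $t$; \textup{(c)} $k$ is odd and $n=2^t$ for some $t$.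
\end{enumerate}
When these conditions hold, exactly one relation $q_m$ is redundant, the Hilbert series of $C$ is
\[
\prod_{j=N+1,\ j\ne m}^{n}(1-z^j)\Big/\prod_{i=2}^k(1-z^i),
\]
the top degree of $C$ is $kN+1-m$, and the module in \textup{(3)} is generated by a class of degree $m-1$. In case \textup{(c)}, $m=n$, $\dim C=\frac1n\binom nk$, and the relation is $\sum_{i\ \mathrm{even}}w_iq_{n-i}=0$ with $w_0=1$. In case \textup{(a)}, $m$ is the odd element of $\{n-1,n\}$. In case \textup{(b)}, if \textup{(a)} and \textup{(c)} do not hold, $m=2^t-3$. When the conditions fail, $q_{N+1},\dots,q_n$ is a minimal generating set of $J$.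
\end{theorem}

We use parts (i) and (ii) of Proposition~\ref{prop:known} only in the equivalence of (1) and (4); part (iii) is reproved in Proposition~\ref{prop:exceptional}.

The proof of Theorem~\ref{thm:B} rests on one rigid fact: for any pair $(k,n)$, at most one index is redundant. In characteristic $2$ the generating series $Q=1/W$ of the $q_j$ satisfies $Q=WQ^2$, and this splits a relation for $(k,n)$ into several relations for $(k,\lfloor n/2\rfloor)$. If two of them make different indices redundant, the original relation cannot exist. Where this count yields only one index, Steenrod squares or a specialization of $W$ to a divisor of $1+x^n$ finish the argument. Theorem~\ref{thm:A} follows by setting variables to zero until a redundant index becomes the top index.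

\section{Redundant relations and duality}\label{sec:redundant}

The question is now algebraic, and we allow all pairs with $k\ge2$ and $N=n-k\ge0$, since halving $n$ produces small values of $N$. We write $J_{k,n}=(q_{N+1},\dots,q_n)\subseteq R_k$ and $\delta(k,n)=\mu(J_{k,n})-(k-1)$, and we call $\{N+1,\dots,n\}$ the \emph{window} of $(k,n)$. Let $\mathfrak m=(w_2,\dots,w_k)$ and
\[
W(x)=\sum_i w_ix^i=1+w_2x^2+\dots+w_kx^k,\qquad Q(x)=\frac1{W(x)}=\sum_j q_jx^j,
\]
with $w_0=1$, $w_1=0$, $w_i=0$ for $i<0$ and $i>k$, and $q_j=0$ for $j<0$. The symbol $[x^d]$ means ``coefficient of $x^d$''. From $WQ=1$ we get $q_0=1$, $q_1=0$, $q_2=w_2$ and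
\begin{equation}\label{eq:recurrence}
q_j=\sum_{i=2}^k w_iq_{j-i}\qquad(j\ge1).
\end{equation}

We use three textbook facts. Let $S$ be a polynomial ring over a field in $r$ variables of positive degrees $d_1,\dots,d_r$, let $\mathfrak n$ be the ideal generated by the variables, and let $I\subseteq\mathfrak n$ be a homogeneous ideal.
\begin{enumerate}
\item[(F1)] (Graded Nakayama lemma.) Homogeneous elements generate $I$ if and only if their classes span $I/\mathfrak nI$. Hence $\mu(I)=\dim I/\mathfrak nI$.
\item[(F2)] (Krull's height theorem.) If $S/I$ is finite-dimensional, then $I$ has height $r$ and $\mu(I)\ge r$.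
\item[(F3)] If $S/I$ is finite-dimensional and $I=(f_1,\dots,f_r)$ with $f_i$ homogeneous of degree $e_i$, then $f_1,\dots,f_r$ is a regular sequence. The Hilbert series of $S/I$ is $\prod_i(1-z^{e_i})/\prod_i(1-z^{d_i})$. Every syzygy $\sum_i g_if_i=0$ is a combination of the Koszul syzygies $f_i\cdot f_j-f_j\cdot f_i=0$, so all $g_i$ lie in $I$. The ring $S/I$ is Gorenstein: its socle, the annihilator of $\mathfrak n$, is one-dimensional.
\end{enumerate}

\begin{lemma}\label{lem:basic}
Let $k\ge2$, $N\ge0$, and $J=J_{k,n}$.
\begin{enumerate}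
\item[(a)] $R_k/J$ is finite-dimensional.
\item[(b)] $\mu(J)$ equals $k$ minus the number of redundant indices, and at most one index is redundant. Hence $\delta(k,n)\in\{0,1\}$, and $\delta(k,n)=0$ if and only if some index is redundant.
\item[(c)] If $m$ is redundant, then the $q_j$ with $N+1\le j\le n$, $j\ne m$, form a regular sequence that generates $J$, the Hilbert series of $R_k/J$ is $\prod_{j\neq m}(1-z^j)/\prod_{i=2}^k(1-z^i)$, and the top nonzero degree of $R_k/J$ is $kN+1-m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a point $(w_2,\dots,w_k)\in\overline{\mathbb{F}}_2^{\,k-1}$ at which $q_{N+1},\dots,q_{N+k}$ vanish. By \eqref{eq:recurrence}, every $q_j$ with $j>N$ vanishes there, so $1/W$ is a polynomial in $x$. Then $W$ is a unit of $\overline{\mathbb{F}}_2[x]$, so $W=1$ and the point is the origin. By the Nullstellensatz, $\sqrt J=\mathfrak m$.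

(b) The classes of the $q_m$ span $J/\mathfrak mJ$ and have distinct degrees, so $\mu(J)$ is the number of $m$ with $q_m\notin\mathfrak mJ$. An element of degree $m$ of $\mathfrak mJ$ has the form $\sum_{j<m}g_jq_j$, so $q_m\in\mathfrak mJ$ if and only if $m$ is redundant. By (a) and (F2), $\mu(J)\ge k-1$.

(c) By (F1) the other $k-1$ elements generate $J$, so (F3) applies. The Hilbert series is a polynomial of degree
\[
\sum_{j=N+1}^{N+k}j-m-\sum_{i=2}^k i=kN+\binom{k+1}{2}-m-\Bigl(\binom{k+1}{2}-1\Bigr)=kN+1-m.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:invariance}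
Let $C=S/I=T/I'$ be two presentations of a graded algebra with $C^0=\mathbb{F}_2$, where $S$ and $T$ are polynomial rings in $s$ and $r$ variables of positive degree. Then $\mu(I)-s=\mu(I')-r$.
\end{lemma}

\begin{proof}
Let $T=\mathbb{F}_2[y_1,\dots,y_r]$, and lift the image of $y_i$ in $C$ to a homogeneous $f_i\in S$. The kernel $K$ of $S\otimes T\to C$ is generated by $I$ and the elements $y_i'=y_i-f_i$, and $S\otimes T=S[y_1',\dots,y_r']$. Let $\mathfrak n_S$ and $\mathfrak n$ be the ideals generated by the variables of $S$ and of $S[y']$. As vector spaces, $K=I\oplus(y')$ and $\mathfrak nK=\mathfrak n_SI\oplus\mathfrak n(y')$, so $\mu(K)=\mu(I)+r$ by (F1). By symmetry $\mu(K)=\mu(I')+s$.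
\end{proof}

The pairs $(k,n)$ and $(N,n)$ have windows of different lengths, both ending at $n$. They nevertheless have the same redundant index.

\begin{lemma}[Duality]\label{lem:duality}
Let $k,N\ge2$. Then $\delta(k,n)=\delta(N,n)$, and $m$ is redundant for $(k,n)$ if and only if $m$ is redundant for $(N,n)$.
\end{lemma}

\begin{proof}
Let $\overline W=1+\bar w_2x^2+\dots+\bar w_Nx^N$ with new variables $\bar w_j$ of degree $j$, and let $C'$ be the quotient of $\mathbb{F}_2[w_2,\dots,w_k,\bar w_2,\dots,\bar w_N]$ by the coefficients of $W\overline W-1$. The coefficients of $x^d$ with $d\le N$ say that $\overline W\equiv Q \pmod{x^{N+1}}$, that is, $\bar w_d=q_d$; use them to eliminate the $\bar w_d$. For $N<d\le n$, the identity $[x^d]WQ=0$ gives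
\begin{equation}\label{eq:truncated}
[x^d]\Bigl(W\sum_{j\le N}q_jx^j\Bigr)=\sum_{N<j\le d}w_{d-j}q_j=q_d+\sum_{N<j<d}w_{d-j}q_j .
\end{equation}
These elements arise from $q_{N+1},\dots,q_n$ by a unitriangular change, so they generate $J_{k,n}$, and $C'\cong R_k/J_{k,n}$. By symmetry $C'\cong R_N/J_{N,n}$, and Lemma~\ref{lem:invariance} gives $\delta(k,n)=\delta(N,n)$. If this number is $0$, each pair has exactly one redundant index, and by Lemma~\ref{lem:basic}(c) it equals $kN+1-d$ for both pairs, where $d$ is the top degree of $C'$.
\end{proof}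

\section{Two sources of redundancy}\label{sec:sources}

In characteristic $2$ we have $Q(x)^2=\sum_jq_j^2x^{2j}$. Multiplying $WQ=1$ by $Q$ gives $Q=WQ^2$, that is,
\begin{equation}\label{eq:halving}
q_j=\sum_{i\equiv j\ (\mathrm{mod}\ 2)}w_i\,q_{(j-i)/2}^2 .
\end{equation}
This formula expresses $q_j$ through the $q$'s of about half the index, and it explains the powers of $2$ in Proposition~\ref{prop:known}.

\begin{example}[$k=3$]\label{ex:k3}
Let $k\in\{3,4\}$ first. For even $j$, setting all variables except $w_2$ to zero sends $q_j$ to $w_2^{j/2}$, so $q_j\neq0$. For odd $j$, only $i=3$ contributes to \eqref{eq:halving}, so $q_j=w_3q_{(j-3)/2}^2$. Thus $q_j=0$ for $j\geq0$ if and only if $j=1$, or $j\geq3$ is odd and $q_{(j-3)/2}=0$. The passage from $j$ to $(j-3)/2$ halves $j+3$. Hence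
\begin{equation}\label{eq:vanishing}
\text{for }k\in\{3,4\}\text{ and }j\ge0:\qquad q_j=0\iff j=2^t-3\text{ for some }t\ge2 .
\end{equation}
Now let $k=3$, with window $\{n-2,n-1,n\}$. The index $n-2$ is redundant if and only if $q_{n-2}=0$. Since $R_3$ is zero in degree $1$, the index $n-1$ is redundant if and only if $q_{n-1}=0$, and $n$ is redundant if and only if $q_n=0$ or $q_n=w_2q_{n-2}$. As $q_n=w_2q_{n-2}+w_3q_{n-3}$ by \eqref{eq:recurrence}, the last equation means $q_{n-3}=0$. So $\delta(3,n)=0$ if and only if $n-3\le 2^t-3\le n$ for some $t\geq2$, which is Proposition~\ref{prop:known}(ii) for $k=3$.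
\end{example}

For $k=3$ and $n=2^t$ the example gives the relation $q_n+w_2q_{n-2}=0$. It extends to every $k$.

\begin{proposition}\label{prop:exceptional}
Let $k\ge2$ and $n=2^t$. Then $\sum_{i\ \mathrm{even}}w_iq_{n-i}=0$. If $k$ is odd and $k\le n$, then $n$ is redundant for $(k,n)$ and $\delta(k,n)=0$.
\end{proposition}

\begin{proof}
Write $W=W_e+W_o$, the sums of the terms of even and of odd degree in $x$. In characteristic $2$ we have $W_o=xW'$. Over an algebraic closure of the fraction field of $R_k$, factor $W=\prod_{i=1}^k(1+a_ix)$; then $\sum_ia_i=w_1=0$. The logarithmic derivative gives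
\[
W_oQ=\frac{xW'}{W}=\sum_{i=1}^k\frac{a_ix}{1+a_ix}=\sum_{j\ge1}p_jx^j,\qquad p_j=\sum_{i=1}^ka_i^j .
\]
The Frobenius map is additive, so $p_{2^t}=p_1^{2^t}=0$. Since $W_eQ=1+W_oQ$, we get $[x^{n}]W_eQ=0$, which is the identity. If $k$ is odd, the even $i$ with $w_i\ne0$ satisfy $i\le k-1$, so all indices $n-i$ lie in the window, and the term $i=0$ is $q_n$.
\end{proof}

For even $k$ the identity contains the term $w_kq_{n-k}$, whose index lies just below the window, and it gives no redundancy.

\section{Three obstructions to redundancy of the top relation}\label{sec:tools}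

Suppose that $n$ is redundant for $(k,n)$. Taking the part of degree $n$, we may write this as
\begin{equation}\label{eq:relation}
\sum_{i=0}^{k-1}\alpha_iq_{n-i}=0,\qquad\alpha_0=1,\quad \alpha_i\in R_k\text{ homogeneous of degree }i .
\end{equation}
In low degrees $R_k$ is small: $\alpha_1=0$, $\alpha_2=\varepsilon_2w_2$ and $\alpha_3=\varepsilon_3w_3$ with $\varepsilon_2,\varepsilon_3\in\mathbb{F}_2$. No $\alpha_i$ involves $w_k$, since $i<k$.

\subsection*{Divisors of $1+x^n$}
The first way to refute \eqref{eq:relation} is to find a point at which $q_{N+1},\dots,q_{n-1}$ vanish and $q_n$ does not.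

\begin{lemma}[Roots]\label{lem:roots}
Suppose that $1+x^n$ has a divisor $W\in\overline{\mathbb{F}}_2[x]$ of degree $k$ with $W(0)=1$ and $[x^1]W=0$. Then $n$ is not redundant for $(k,n)$.
\end{lemma}

\begin{proof}
Specialize the $w_i$ to the coefficients of $W$, and put $P=(1+x^n)/W$, a polynomial of degree $N<n$ with $P(0)=1$. Then $Q=P/(1+x^n)=P\cdot(1+x^n+x^{2n}+\cdots)$. Hence $q_j=0$ for $N<j<n$ and $q_n=1$.
\end{proof}

For $(k,n)=(5,10)$, the smallest case of Theorem~\ref{thm:B}, take $W=1+x^5$. In general there are two constructions, both based on the fact that a square has no term in $x^1$.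

\begin{lemma}\label{lem:constructions}
The index $n$ is not redundant for $(k,n)$ in each of the following cases:
\begin{enumerate}
\item[(a)] $k$ and $n$ are even;
\item[(b)] $k$ is odd, $n=2^au$ with $a\ge1$ and $u\ge3$ odd, and $u\le k\le n-u$.
\end{enumerate}
\end{lemma}

\begin{proof}
A polynomial $f\in\overline{\mathbb{F}}_2[x]$ with $f(0)=1$ is a product of factors $1+cx$, so it has a divisor $g$ with $g(0)=1$ of every degree from $0$ to $\deg f$.

(a) Choose such a divisor $g$ of $1+x^{n/2}$ of degree $k/2$. Then $W=g^2$ divides $(1+x^{n/2})^2=1+x^n$, and Lemma~\ref{lem:roots} applies.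

(b) The polynomial $f=(1+x^u)^{2^{a-1}-1}$ has degree $n/2-u$. The number $(k-u)/2$ is an integer, and $0\le(k-u)/2\le n/2-u$ because $u\le k\le n-u$. Choose a divisor $g$ of $f$ of degree $(k-u)/2$ with $g(0)=1$, and put $W=(1+x^u)g^2$. Then $W$ has degree $k$, has no term in $x^1$ because $u\ge3$, and divides $(1+x^u)^{2^a-1}$, which divides $(1+x^u)^{2^a}=1+x^n$.
\end{proof}

Points see only radicals, and Lemma~\ref{lem:roots} already uses all the points there are. Indeed, at a point where $q_{N+1},\dots,q_{n-1}$ vanish and $q_n=c\neq0$, formula \eqref{eq:truncated} gives $W\sum_{j\le N}q_jx^j=1+cx^n$; this forces $\deg W=k$, and rescaling $x$ makes $c=1$. So if no divisor as in the lemma exists, a power of $q_n$ lies in $(q_{N+1},\dots,q_{n-1})$ by the Nullstellensatz, and a finer argument is needed. This happens already for $(k,n)=(5,11)$. A divisor of degree $5$ would give five distinct powers of a primitive $11$th root of unity $\zeta$ with sum zero. But $2$ has order $10$ modulo $11$, so the minimal polynomial of $\zeta$ over $\mathbb{F}_2$ is $1+x+\dots+x^{10}$, and no polynomial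 of degree at most $10$ with five terms vanishes at $\zeta$.

\subsection*{Halving}
Every monomial is uniquely a squarefree monomial times a square. So $R_k$ is a free module over its subring of squares $\mathbb{F}_2[w_2^2,\dots,w_k^2]$, with the squarefree monomials $\nu$ (including $\nu=1$) as a basis, and every $f\in R_k$ is uniquely $f=\sum_\nu\nu f_\nu^2$. We call $f_\nu$ the \emph{$\nu$-component} of $f$; it satisfies $(f+g)_\nu=f_\nu+g_\nu$ and $(fg^2)_\nu=f_\nu g$.

\begin{example}[$k=5$, $n=11$]\label{ex:511}
For $k=5$, formula \eqref{eq:halving} and $q_1=0$ give $q_2=w_2$, $q_3=w_3$, $q_5=w_5$ and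
\begin{equation}\label{eq:table}
\begin{aligned}
q_4&=q_2^2+w_4=w_2^2+w_4, & q_6&=q_3^2+w_2q_2^2=w_3^2+w_2^3,\\
q_7&=w_3q_2^2=w_2^2w_3, & q_8&=q_4^2+w_2q_3^2+w_4q_2^2,\\
q_9&=w_3q_3^2+w_5q_2^2=w_3^3+w_2^2w_5, & q_{11}&=w_3q_4^2+w_5q_3^2 .
\end{aligned}
\end{equation}
Suppose that $q_{11}+\varepsilon_2w_2q_9+\varepsilon_3w_3q_8+\alpha_4q_7=0$, and take the $w_5$-component. The term $q_{11}$ contributes $q_3$. The term $w_2q_9=w_2w_3q_3^2+w_2w_5q_2^2$ has components only at $w_2w_3$ and $w_2w_5$. The other two terms do not involve $w_5$. So $q_3=0$, which is false. A relation in degree $11$ has produced a relation in degree $3$ among the $q_j$ in the window of $(5,5)$.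
\end{example}

To do this in general, we apply \eqref{eq:halving} to all terms of a relation at once. This replaces the polynomial $\alpha(x)=\sum_i\alpha_ix^i$ by $\alpha W$.

\begin{lemma}[Halving]\label{lem:halving}
Let $n\ge2k$ and $n'=\lfloor n/2\rfloor$. Let $\sum_{i=0}^{k-1}\alpha_iq_{n-i}=0$ with $\alpha_i$ homogeneous of degree $i$, and put $A_l=\sum_{i=0}^{k-1}\alpha_iw_{l-i}$. Call an integer $l$ \emph{marked} if $l\equiv n\pmod 2$ and some squarefree monomial of degree $l$ occurs in $A_l$. If $l$ is marked, then $(n-l)/2$ is redundant for $(k,n')$. In particular, at most one integer is marked.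
\end{lemma}

\begin{proof}
We have $\alpha W=\sum_{l=0}^{2k-1}A_lx^l$ with $A_l$ homogeneous of degree $l$, and
\[
0=[x^n]\,\alpha Q=[x^n]\,\alpha WQ^2=\sum_jA_{n-2j}\,q_j^2 .
\]
Let $l_0$ be marked, and let $\nu$ be a squarefree monomial of degree $l_0$ that occurs in $A_{l_0}$. The $\nu$-component of the displayed equation is $\sum_j(A_{n-2j})_\nu\,q_j=0$. For $l\equiv l_0\pmod 2$, the element $(A_l)_\nu$ is homogeneous of degree $(l-l_0)/2$. It is $0$ for $l<l_0$ and for $l>2k-1$, and it is $1$ for $l=l_0$. With $m=(n-l_0)/2$ we obtain
\[
q_m=\sum_{j<m}(A_{n-2j})_\nu\,q_j ,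
\]
where only $j$ with $n-2j\le2k-1$ occur. This inequality means $j\ge\lceil(n+1)/2\rceil-k=n'-k+1$. Since $0\le l_0\le 2k-1$, the index $m$ itself satisfies $n'-k+1\le m\le n'$. So $m$ is redundant for $(k,n')$. The hypothesis $n\ge2k$ gives $n'\ge k$, so Lemma~\ref{lem:basic}(b) applies to $(k,n')$; different marked integers would give different redundant indices.
\end{proof}

For a relation \eqref{eq:relation} we can locate squarefree monomials in the $A_l$ without knowing the $\alpha_i$.

\begin{lemma}\label{lem:monomials}
Let \eqref{eq:relation} hold, and let $A_l$ be as in Lemma~\ref{lem:halving}.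
\begin{enumerate}
\item[(a)] The monomial $1$ occurs in $A_0$, and $w_k$ occurs in $A_k$.
\item[(b)] Let $2\le i<k$. If $w_i$ does not occur in $\alpha_i$, then $w_i$ occurs in $A_i$. If $w_i$ occurs in $\alpha_i$, then $w_iw_k$ occurs in $A_{i+k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $A_0=1$. For $2\le i<k$ we have $A_i=w_i+\alpha_i+\sum_{0<j<i}\alpha_jw_{i-j}$, and the terms of the last sum are products of two elements of positive degree, so they do not contain the monomial $w_i$. Since no $\alpha_j$ involves $w_k$, the part of $A_{i+k}$ divisible by $w_k$ is $\alpha_iw_k$, for $0\le i<k$. This gives the second claims of (a) and (b).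
\end{proof}

If $k$ is even, the degrees $i$ and $i+k$ have the same parity, so every $i\equiv n\pmod 2$ with $2\le i<k$ produces a marked integer. If $k$ is odd, they have opposite parities, and the alternative in (b) may always fall on the degree of the wrong parity. The relation of Proposition~\ref{prop:exceptional} escapes in this way: there $n$ is even, and $w_i$ occurs in $\alpha_i$ exactly for even $i$. For odd $k$ we therefore need an independent constraint on the $\alpha_i$.

\subsection*{Steenrod squares}
The ring $R_k=\mathrm H^*(B\operatorname{SO}(k))$ carries the Steenrod squares $\operatorname{Sq}^j$, additive maps of degree $j$ that commute with pullbacks, with $\operatorname{Sq}^0=\mathrm{id}$, $\operatorname{Sq}^j1=0$ for $j>0$, and the Cartan formula $\operatorname{Sq}^j(fg)=\sum_{a+b=j}\operatorname{Sq}^af\operatorname{Sq}^bg$. For any real vector bundle and $j\le m$, Wu's formula reads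
\[
\operatorname{Sq}^jw_m=\sum_{s=0}^j\binom{m-j+s-1}{s}w_{j-s}w_{m+s}.
\]

\begin{lemma}\label{lem:wu}
In $R_k$, for $m\ge2$,
\[
\operatorname{Sq}^1q_m=(m-1)q_{m+1},\qquad \operatorname{Sq}^2q_m=w_2q_m+\binom{m-1}2q_{m+2}.
\]
For $k\ge3$, $\operatorname{Sq}^1w_2=w_3$.
\end{lemma}

\begin{proof}
Let $M\ge k+m+2$. On $\widetilde{\operatorname{Gr}}_k(M)$ the tautological bundle and its complement add up to a trivial bundle, so the image of $q_j$ is the $j$th Stiefel--Whitney class of the complement. Wu's formula for the complement, with $q_1=0$ and $q_2=w_2$, gives the first two identities in $\mathrm H^*(\widetilde{\operatorname{Gr}}_k(M))$. They hold in $R_k$ because the kernel $J_{k,M}$ of $R_k\to\mathrm H^*(\widetilde{\operatorname{Gr}}_k(M))$ is zero in degrees at most $M-k$. The last identity is Wu's formula for the universal bundle on $B\operatorname{SO}(k)$, with $j=1$, $m=2$, $w_1=0$.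
\end{proof}

A Steenrod square turns \eqref{eq:relation} into a second relation among the $q_j$. The next lemma says that, in low degrees, any second relation within the window is a multiple of the first.

\begin{lemma}[Syzygies]\label{lem:syzygy}
Let \eqref{eq:relation} hold, and let $\sum_{i=0}^{k-1}\beta_iq_{n-i}=0$ be a homogeneous relation. Then $\beta_i+\beta_0\alpha_i\in J_{k,n}$ for $1\le i\le k-1$. In particular, $\beta_i=\beta_0\alpha_i$ whenever the degree of $\beta_i$ is at most $N$.
\end{lemma}

\begin{proof}
Adding $\beta_0$ times \eqref{eq:relation} gives $\sum_{i\ge1}(\beta_i+\beta_0\alpha_i)q_{n-i}=0$. By Lemma~\ref{lem:basic}(c), this is a syzygy of a regular sequence that generates $J_{k,n}$, so its coefficients lie in $J_{k,n}$ by (F3). The ideal $J_{k,n}$ is zero in degrees at most $N$.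
\end{proof}

\begin{lemma}\label{lem:steenrod}
Let $k\ge4$, $N\ge3$ and $4\nmid n$. If \eqref{eq:relation} holds, then $\varepsilon_2=\varepsilon_3$.
\end{lemma}

\begin{proof}
Put $\alpha_i=0$ for $i<0$ and $i\ge k$. All indices $n-i$ in \eqref{eq:relation} are at least $N+1\ge2$, so Lemma~\ref{lem:wu} applies. Since $\operatorname{Sq}^1\alpha_2=\varepsilon_2w_3$, it suffices to show $\operatorname{Sq}^1\alpha_2+\alpha_3=0$.

Let $n$ be odd. Applying $\operatorname{Sq}^1$ to \eqref{eq:relation} gives $\sum_{i=-1}^{k-1}\beta_iq_{n-i}=0$ with
\[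
\beta_i=\operatorname{Sq}^1\alpha_i+(n-i-2)\,\alpha_{i+1}.
\]
Here $\beta_{-1}=n-1=0$ in $\mathbb{F}_2$, so the relation stays in the window. Further $\beta_0=(n-2)\alpha_1=0$ and $\beta_2=\operatorname{Sq}^1\alpha_2+(n-4)\alpha_3=\operatorname{Sq}^1\alpha_2+\alpha_3$. This element has degree $3\le N$, so $\beta_2=\beta_0\alpha_2=0$ by Lemma~\ref{lem:syzygy}.

Let $n\equiv2\pmod4$. Now $\operatorname{Sq}^1q_n=q_{n+1}$ leaves the window, and we apply $\operatorname{Sq}^2$ instead. The Cartan formula gives $\sum_{i=-2}^{k-1}\beta_iq_{n-i}=0$ with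
\[
\beta_i=\operatorname{Sq}^2\alpha_i+w_2\alpha_i+(n-i-2)\operatorname{Sq}^1\alpha_{i+1}+\binom{n-i-3}2\alpha_{i+2}.
\]
Recall that $\binom b2$ is odd if and only if $b\equiv2,3\pmod4$. Since $n-1\equiv1\pmod 4$, we get $\beta_{-2}=\binom{n-1}2=0$. Also $\beta_{-1}=0$, because $\operatorname{Sq}^1\alpha_0=0$ and $\alpha_1=0$. So the relation stays in the window. Since $n-3$ is odd and $n-4\equiv2\pmod4$,
\[
\beta_1=(n-3)\operatorname{Sq}^1\alpha_2+\binom{n-4}2\alpha_3=\operatorname{Sq}^1\alpha_2+\alpha_3 .
\]
This element has degree $3\le N$, so $\beta_1=\beta_0\alpha_1=0$ by Lemma~\ref{lem:syzygy}.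
\end{proof}

For $4\mid n$ both $n-1$ and $\binom{n-1}2$ are odd, so both squares leave the window. The conclusion is then false in general: the relation of Proposition~\ref{prop:exceptional} has $\varepsilon_2=1$ and $\varepsilon_3=0$.

\section{The top relation: proof of Theorem~\ref{thm:B}}\label{sec:B}

We argue by induction on $n$. Let $5\le k\le n-5$, and let $n$ be redundant for $(k,n)$. By Lemma~\ref{lem:duality}, $n$ is also redundant for $(N,n)$. The conclusion of the theorem is the same for both pairs, since $k$ and $N$ have the same parity when $n=2^t$. So we may assume $k\le N$, that is, $n\ge2k$, which is the hypothesis of Lemma~\ref{lem:halving}. Fix a relation \eqref{eq:relation}. At most one integer is marked.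

\medskip\noindent\emph{Step 1: $k$ is odd.} Suppose that $k$ is even. Then $n$ is odd by Lemma~\ref{lem:constructions}(a), and $k\ge6$. Apply Lemma~\ref{lem:monomials}(b) with $i=3$ and $i=5$, both less than $k$. All four integers $3,\,3+k,\,5,\,5+k$ are odd. One of $3,\,3+k$ is marked, and one of $5,\,5+k$ is marked. The four integers are distinct because $k\neq2$, so two integers are marked, a contradiction.

\medskip\noindent\emph{Step 2: $4\mid n$.} We show that $\varepsilon_2\ne\varepsilon_3$; then $4\mid n$ by Lemma~\ref{lem:steenrod}. We use Lemma~\ref{lem:monomials} with $i=2$ and $i=3$, both less than $k$, and recall that $k$ is odd.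

If $n$ is odd, then $k$ is marked, by the monomial $w_k$. The odd integer $k+2$ is not marked, so $w_2w_k$ does not occur in $A_{k+2}$ and $\varepsilon_2=0$. The odd integer $3\neq k$ is not marked, so $w_3$ does not occur in $A_3$ and $\varepsilon_3=1$.

If $n$ is even, then $0$ is marked, by the monomial $1$. The even integer $2$ is not marked, so $w_2$ does not occur in $A_2$ and $\varepsilon_2=1$. The even integer $k+3$ is not marked, so $w_3w_k$ does not occur in $A_{k+3}$ and $\varepsilon_3=0$.

\medskip\noindent\emph{Step 3: $n$ is a power of $2$.} Since $0$ is marked, $n'=n/2$ is redundant for $(k,n')$: the relation descends to a relation of the same kind. As $n'\geq k$ is even and $k$ is odd, $n'-k$ is odd and positive. If $n'-k\ge5$, the induction hypothesis applies to $(k,n')$ and gives $n'=2^s$, so $n=2^{s+1}$.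

It remains to treat $n'-k\in\{1,3\}$, where $(k,n')$ has left the range of the theorem. In exchange, $n$ is now small compared with $k$, and this is what Lemma~\ref{lem:constructions}(b) requires. Write $n=2^au$ with $u$ odd and $a\ge2$, and suppose $u\ge3$. Then
\[
u\le\frac n4=\frac{n'}2\le\frac{k+3}2\le k,\qquad k\le n-k\le n-u .
\]
By Lemma~\ref{lem:constructions}(b), $n$ is not redundant for $(k,n)$, a contradiction. So $u=1$ and $n=2^a$. This proves Theorem~\ref{thm:B}. \qed

\section{The lower relations: proof of Theorem~\ref{thm:A}}\label{sec:A}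

Let $5\le k\le n-5$. If $k$ is odd and $n=2^t$, then $\delta=0$ by Proposition~\ref{prop:exceptional}. By Lemma~\ref{lem:basic}(b) it remains to show: if some index $m$ is redundant for $(k,n)$, then $k$ is odd and $n=2^t$. As in Section~\ref{sec:B}, Lemma~\ref{lem:duality} allows us to assume $k\le N$. For $m=n$ the claim is Theorem~\ref{thm:B}. We assume $N+1\le m<n$ and derive a contradiction.

The idea is to make $m$ the top index of another pair. For $2\le k'\le k$, the ring map $R_k\to R_{k'}$ that sets $w_i=0$ for $i>k'$ sends $W$ to the polynomial $W$ for $k'$, hence each $q_j$ to the $q_j$ for $k'$. So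
\begin{equation}\label{eq:restricted}
q_m\in(q_{N+1},\dots,q_{m-1})\quad\text{in }R_{k'} .
\end{equation}
If $m-k'\le N$, this says that $m$ is redundant for $(k',m)$. Since $m<n$, there is room to choose $k'=k-1$ as well as $k'=k$, and hence to choose the parity of $k'$.

\medskip\noindent\emph{Case $m-N\ge5$.} From $m\le n-1$ we get $k-1\ge m-N\ge5$, and from $k\le N$ we get $m-k\ge m-N\ge5$. Let $k'$ be the even element of $\{k-1,k\}$. Then $k'\ge5$, $m-k'\ge m-k\geq5$, and $m-k'\le(n-1)-(k-1)=N$. So $m$ is redundant for $(k',m)$, with $5\le k'\le m-5$ and $k'$ even. This contradicts Theorem~\ref{thm:B}.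

\medskip\noindent\emph{Case $m-N\le4$.} The inequalities $5\le k'\le m-5$ may now fail for the even choice of $k'$. But the relation is short: it involves only $q_{m-1},q_{m-2},q_{m-3}$, so its coefficients have degree at most $3$. Take $k'=5$ in \eqref{eq:restricted}:
\begin{equation}\label{eq:short}
q_m=\varepsilon_2w_2q_{m-2}+\varepsilon_3w_3q_{m-3}\quad\text{in }R_5,\qquad\varepsilon_2,\varepsilon_3\in\mathbb{F}_2,\quad m\ge N+1\ge6 .
\end{equation}
If $4\mid m$, set $w_2=w_3=w_5=0$. Then $Q=1/(1+w_4x^4)$, so the left side becomes $w_4^{m/4}\ne0$, while the right side becomes $0$. Hence $4\nmid m$. If $m\ge10$, then \eqref{eq:short} shows that $m$ is redundant for $(5,m)$ with $5\le m-5$, so $m$ is a power of $2$ by Theorem~\ref{thm:B}, and $4\mid m$, which we have excluded. This leaves $m\in\{6,7,9\}$. By \eqref{eq:table}, equation \eqref{eq:short} reads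
\begin{align*}
m=6:&\quad w_2^3+w_3^2=\varepsilon_2(w_2^3+w_2w_4)+\varepsilon_3w_3^2,\\
m=7:&\quad w_2^2w_3=\varepsilon_2w_2w_5+\varepsilon_3(w_2^2w_3+w_3w_4),\\
m=9:&\quad w_3^3+w_2^2w_5=\varepsilon_2w_2^3w_3+\varepsilon_3(w_2^3w_3+w_3^3).
\end{align*}
For $m=6$, the monomial $w_2^3$ forces $\varepsilon_2=1$, and then $w_2w_4$ occurs on the right only. For $m=7$, the monomial $w_2^2w_3$ forces $\varepsilon_3=1$, and then $w_3w_4$ occurs on the right only. For $m=9$, the monomial $w_2^2w_5$ occurs on the left only. All cases are impossible, and Theorem~\ref{thm:A} is proved. \qed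

\begin{remark}[Sharpness of the range]
The bounds $k\ge5$ and $N\ge5$ cannot be relaxed. For $k\in\{3,4\}$ and $n=2^t-3$ with $t\ge4$, the top relation is $q_n=0$ by \eqref{eq:vanishing}, so $n$ is redundant and $\delta=0$, although $n$ is not a power of $2$; by Lemma~\ref{lem:duality} the same holds for $N\in\{3,4\}$. The proof of Theorem~\ref{thm:B} breaks at identifiable places: for $k=4$ the choice $i=5$ in Step~1 is not available, and for $k=3$ the integers $3$ and $k$ in Step~2 coincide.
\end{remark}

\section{Poincar\'e duality and anomalous classes: proof of Theorem~\ref{thm:C}}\label{sec:C}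

Let $d$ be the top degree of $C$, and let $\operatorname{soc}C=\{c\in C:\mathfrak mc=0\}$ be the socle; it contains $C^d$. We first recall why
\begin{equation}\label{eq:socle}
C\text{ is a Poincar\'e duality algebra}\iff\dim\operatorname{soc}C=1 .
\end{equation}
If the pairings are perfect, a nonzero element of degree $i<d$ has a nonzero product with an element of degree $d-i>0$, so $\operatorname{soc}C=C^d$. Conversely, let $\dim\operatorname{soc}C=1$, so that $\operatorname{soc}C=C^d$. For a nonzero $c\in C^i$, a nonzero multiple of $c$ of the highest possible degree lies in the socle, so $c$ pairs nontrivially with $C^{d-i}$. Hence each pairing is nondegenerate on both sides.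

\medskip\noindent\emph{(1)$\Leftrightarrow$(4).} If $2\in\{k,N\}$, both conditions hold, by Proposition~\ref{prop:known}(i) and the symmetry $k\leftrightarrow N$. If $\min(k,N)\in\{3,4\}$, then (a) fails and (c) implies (b), so (4) is equivalent to (b), and Proposition~\ref{prop:known}(ii) applies. If $\min(k,N)\ge5$, then (4) is equivalent to (c), and Theorem~\ref{thm:A} applies.

\medskip\noindent\emph{(1)$\Leftrightarrow$(2).} If $\delta=0$, then $J$ has $k-1$ generators, so $\dim\operatorname{soc}C=1$ by (F3), and (2) follows from \eqref{eq:socle}. If $\delta\neq0$, then $\delta=1$ by Lemma~\ref{lem:basic}(b). Then the Artinian local ring $C$ is the quotient of the regular local ring $(R_k)_{\mathfrak m}$ by an ideal of height $k-1$ that is minimally generated by $\dim J/\mathfrak mJ=k$ elements; that is, $C$ is an almost complete intersection. By a theorem of Kunz \cite{Kunz}, such a ring is not Gorenstein. For an Artinian local ring, Gorenstein means that the socle is one-dimensional, so (2) fails by \eqref{eq:socle}.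

\medskip\noindent\emph{(2)$\Leftrightarrow$(3).} Let $H=\mathrm H^*(\operatorname{Gr}_k(n))$ and $\widetilde H=\mathrm H^*(\widetilde{\operatorname{Gr}}_k(n))$. The projection $\pi\colon\widetilde{\operatorname{Gr}}_k(n)\to\operatorname{Gr}_k(n)$ is the orientation cover of the tautological bundle, so its Gysin sequence is
\[
\cdots\longrightarrow H^{i-1}\xrightarrow{\ w_1\ }H^i\xrightarrow{\ \pi^*\ }\widetilde H^i\xrightarrow{\ \tau\ }H^i\xrightarrow{\ w_1\ }H^{i+1}\longrightarrow\cdots,
\]
where the transfer $\tau$ preserves degrees and is $H$-linear: $\tau(\pi^*(h)\,c)=h\,\tau(c)$. By \eqref{eq:unoriented}, the image of $\pi^*$ is $H/w_1H=C$. So $\tau$ induces an isomorphism of graded $C$-modules from $\widetilde H/C$ onto $K=\ker(w_1\colon H\to H)$.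

The closed manifold $\operatorname{Gr}_k(n)$ satisfies Poincar\'e duality mod $2$: the pairing $H^i\times H^{kN-i}\to H^{kN}=\mathbb{F}_2$, $(a,b)\mapsto\langle ab\rangle$, is perfect. An element $a$ lies in $K$ if and only if $\langle aw_1b\rangle=0$ for all $b$, that is, if and only if the functional $b\mapsto\langle ab\rangle$ vanishes on $w_1H$. Thus $K$ is identified with $C^\vee=\operatorname{Hom}_{\mathbb{F}_2}(C,\mathbb{F}_2)$, with $K^i$ dual to $C^{kN-i}$, and the module structure becomes $(c\varphi)(c')=\varphi(cc')$. An element $c'\in C$ is killed by all functionals in $\mathfrak mC^\vee$ if and only if $\mathfrak mc'=0$. So $C^\vee/\mathfrak mC^\vee$ is dual to $\operatorname{soc}C$, and by the graded Nakayama lemma the minimal number of generators of $\widetilde H/C$ is $\dim\operatorname{soc}C$. Now \eqref{eq:socle} gives the equivalence. When (2) holds, the generator is dual to $C^d$ and has degree $kN-d$.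

\medskip\noindent\emph{The redundant index.} Assume (1)--(4). Lemma~\ref{lem:basic} gives the uniqueness of $m$, the Hilbert series, and $d=kN+1-m$. The generator in (3) then has degree $kN-d=m-1$.

In case (c), Proposition~\ref{prop:exceptional} gives the relation and $m=n$. Dividing each factor of the Hilbert series by $1-z$ and setting $z=1$, we get
\[
\dim C=\frac{(N+1)\cdots(n-1)}{2\cdots k}=\frac{(n-1)!}{N!\,k!}=\frac1n\binom nk .
\]
In case (a), Lemma~\ref{lem:duality} allows us to take $k=2$. The window is $\{n-1,n\}$, and $q_j=0$ for odd $j$, so the odd element is redundant. In case (b), suppose that (a) and (c) fail. Both conditions are symmetric in $k$ and $N$, so Lemma~\ref{lem:duality} allows us to take $k\in\{3,4\}$. Since $n\ge6$, we have $t\ge3$, and $q_{2^t-3}=0$ by \eqref{eq:vanishing}. Hence $m=2^t-3$ as soon as $n-k+1\le2^t-3\le n$, that is, $2^t-3\le n\le2^t+k-4$. For $k=4$ this is all of (b). For $k=3$ it omits only $n=2^t$, which is case (c).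

If the conditions fail, then $\mu(J)=k$ by Lemma~\ref{lem:basic}(b), so the $k$ generators $q_{N+1},\dots,q_n$ form a minimal generating set. This proves Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{Kunz}
E. Kunz, \emph{Almost complete intersections are not Gorenstein rings}, J. Algebra 28 (1974), 111--115.

\bibitem{MW}
\'Akos K. Matszangosz, Matthias Wendt, \emph{4-torsion classes in the integral cohomology of oriented Grassmannians}, arXiv:2403.06897 (2024).

\end{thebibliography}
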